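\title{A non-reflexive Banach space on which every well-bounded operator is of type (B)}

\begin{abstract}
An operator on a complex Banach space is well-bounded if it has a bounded functional calculus for the absolutely continuous functions on a compact interval, and it is of type (B) if it is the integral of $\lambda$ against a spectral family of projections. On a reflexive space every well-bounded operator is of type (B). We construct a non-reflexive space with the same property. It is the complexification of a subspace of the Argyros--Haydon space that has codimension one in its bidual and fails the approximation property, and every well-bounded operator on it is a finite real combination of disjoint projections, all but one of finite rank. We also characterize the quasi-reflexive spaces on which every well-bounded operator is of type (B).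
\end{abstract}

\section{Well-bounded operators and the question}\label{sec:intro}

Let $X$ be a complex Banach space and $B(X)$ the algebra of bounded linear operators on $X$. For a compact interval $[a,b]\subset\mathbb R$ let $AC[a,b]$ be the Banach algebra of absolutely continuous functions on $[a,b]$ with the norm
\[
\|f\|_{AC}=|f(b)|+\operatorname{var}(f,[a,b]).
\]
An operator $T\in B(X)$ is \emph{well-bounded} if there are a compact interval $[a,b]$ and a constant $K$ such that $\|p(T)\|\le K\|p\|_{AC}$ for every polynomial $p$. Equivalently, $T$ has a bounded $AC[a,b]$ functional calculus $f\mapsto f(T)$.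

A \emph{spectral family} concentrated on $[a,b]$ is a map $E:\mathbb R\to B(X)$ such that
\begin{enumerate}
\item[(i)] each $E(\lambda)$ is a projection and $\sup_\lambda\|E(\lambda)\|<\infty$;
\item[(ii)] $E(\lambda)E(\mu)=E(\mu)E(\lambda)=E(\min(\lambda,\mu))$;
\item[(iii)] $E$ is right continuous in the strong operator topology and has a strong left limit at every point;
\item[(iv)] $E(\lambda)=0$ for $\lambda<a$ and $E(\lambda)=I$ for $\lambda\ge b$.
\end{enumerate}
A well-bounded operator $T$ is \emph{of type \textup{(B)}} if there is such a family with $T=\int_{[a,b]}^{\oplus}\lambda\,dE(\lambda)$, which means that for all $x\in X$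
\begin{equation}\label{eq:typeB}
Tx=aE(a)x+\lim\sum_{i=1}^n\lambda_i\bigl(E(\lambda_i)-E(\lambda_{i-1})\bigr)x ,
\end{equation}
the limit being taken in norm as the partitions $a=\lambda_0<\dots<\lambda_n=b$ are refined.

The simplest case shows what the two definitions measure.

\begin{example}\label{ex:finite}
Let $\mu_1<\dots<\mu_m$ be points of $[a,b]$, let $P_1,\dots,P_m$ be projections with $P_iP_j=0$ for $i\ne j$ and $\sum_jP_j=I$, and let $T=\sum_j\mu_jP_j$. Put $E(\lambda)=\sum_{\mu_j\le\lambda}P_j$ and $K=\max_j\|E(\mu_j)\|$. For a polynomial $p$ we have $p(T)=\sum_jp(\mu_j)P_j$, and summation by parts gives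
\[
p(T)=p(\mu_m)I-\sum_{j<m}\bigl(p(\mu_{j+1})-p(\mu_j)\bigr)E(\mu_j).
\]
Hence $\|p(T)\|\le K\bigl(|p(\mu_m)|+\operatorname{var}(p,[a,\mu_m])\bigr)\le K\|p\|_{AC}$, and $T$ is well-bounded. The step function $E$ is a spectral family. If a partition contains all the $\mu_j$, then $E(\lambda_i)-E(\lambda_{i-1})$ is $P_j$ when $\lambda_i=\mu_j$ and $0$ when $\lambda_i$ is none of the $\mu_j$, so the right side of \eqref{eq:typeB} equals $Tx$ before any limit is taken. Thus $T$ is of type (B).
\end{example}

The constant $K$ in this example involves only the partial sums $P_1+\dots+P_j$, taken in the order of the eigenvalues, and not arbitrary subsums. So well-boundedness is the estimate that a conditionally convergent spectral expansion satisfies, and type (B) asks that such an expansion exist on $X$. Berkson, Dowson and Spain showed that a well-bounded operator $T$ is of type (B) if and only if its functional calculus is weakly compact, that is, the map $AC[a,b]\to X$, $f\mapsto f(T)x$, is a weakly compact operator for each $x\in X$. By results of Smart and Ringrose,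 every well-bounded operator on a reflexive space is of type (B). On some non-reflexive spaces this fails; $(Tx)(t)=tx(t)$ on $C[0,1]$ is an example. A diagonal operator shows the mechanism.

\begin{example}\label{ex:c}
Let $c$ be the space of convergent sequences with the supremum norm and $Tx=(2^{-k}x_k)_{k\ge1}$. Then $p(T)x=(p(2^{-k})x_k)_k$, so $\|p(T)\|\le\sup_{[0,1]}|p|\le\|p\|_{AC[0,1]}$, and $f(T)x=(f(2^{-k})x_k)_k$ for $f\in AC[0,1]$. Let $f_k$ be $1$ on $[2^{-k},1]$, $0$ on $[0,2^{-k-1}]$ and affine in between. Then $\|f_k\|_{AC}=2$, and $f_k(T)=E_k$ is the truncation $E_kx=(x_1,\dots,x_k,0,0,\dots)$. Let $\mathbf 1=(1,1,\dots)$. A weak cluster point of $(E_k\mathbf 1)$ would have all coordinates equal to $1$ and limit equal to $0$, because the coordinates and the limit are continuous functionals on $c$. So there is none, and $T$ is not of type (B).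
\end{example}

What goes wrong is that the projections $E_k$ are uniformly bounded and increasing but do not converge strongly. The following question is described as an open problem in \cite{St}.

\begin{quote}
\emph{Is there a non-reflexive Banach space on which all well-bounded operators are of type \textup{(B)}?}
\end{quote}

One would guess that there is not. Example~\ref{ex:c} needs only one non-convergent sequence of projections, and by the last sentence of Theorem~\ref{thm:char} below a well-bounded operator not of type (B) exists as soon as some complemented non-reflexive subspace has a Schauder basis. But projections are all that this mechanism has to work with, and a Banach space can have very few of them.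

\begin{theorem}\label{thm:main}
There is a complex Banach space $\mathcal V$ with $\dim\mathcal V^{**}/\mathcal V=1$ (so $\mathcal V$ is non-reflexive) such that every well-bounded $T\in B(\mathcal V)$ has the form $T=\sum_{j=1}^m\mu_jP_j$ with $m<\infty$, $\mu_j\in\mathbb R$, $P_j$ projections, $P_iP_j=0$ $(i\ne j)$, $\sum_jP_j=I$, and all but one of the $P_j$ of finite rank. Hence every well-bounded operator on $\mathcal V$ is of type \textup{(B)}.
\end{theorem}

A space $X$ is \emph{quasi-reflexive} if $\dim X^{**}/X<\infty$. A sequence of projections is \emph{increasing} if $E_mE_n=E_nE_m=E_{\min(m,n)}$. The second theorem is a complement and is not needed for the first.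

\begin{theorem}\label{thm:char}
Let $X$ be a complex quasi-reflexive space. The following are equivalent:
\begin{enumerate}
\item[(1)] every well-bounded operator on $X$ is of type \textup{(B)};
\item[(2)] every uniformly bounded increasing sequence of weakly compact projections on $X$ converges strongly;
\item[(3)] no complemented non-reflexive subspace of $X$ has a Schauder decomposition into reflexive subspaces.
\end{enumerate}
The implication $(1)\Rightarrow(3)$ holds for every complex Banach space $X$.
\end{theorem}

The plan for Theorem~\ref{thm:main} is as follows. If $\dim X^{**}/X=1$, an operator $T$ acts on the line $X^{**}/X$ as a scalar $\lambda_0$, and for well-bounded $T$ this is the only point at which the functional calculus can fail to be weakly compact. Away from $\lambda_0$ we obtain weakly compact spectral projections, for instance for the intervals $[\lambda_0+\frac1n,b]$. They form a bounded increasing sequence, and the danger is the one of Example~\ref{ex:c}. Section~\ref{sec:qr} shows that the sequence is eventually constant if (a) weakly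 compact projections on $X$ have finite rank and (b) $X$ fails the bounded approximation property. Property (a) comes from hereditary indecomposability (Section~\ref{sec:HI}), which passes to subspaces. It remains to find, inside a hereditarily indecomposable space, a subspace of codimension one in its bidual without the approximation property. The Argyros--Haydon space (Section~\ref{sec:AH}) contains the spaces $\ell_\infty^N$ uniformly, which leaves room for a trace argument against the approximation property (Section~\ref{sec:AP}), and it satisfies a lower norm estimate that controls biduals (Section~\ref{sec:frame}). Section~\ref{sec:main} assembles the proof, and Section~\ref{sec:char} proves Theorem~\ref{thm:char}.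

\section{Standard facts}\label{sec:prelim}

\subsection*{The functional calculus}
A function $f$ is in $AC[a,b]$ if and only if it is the indefinite integral of an $L^1$ function, and then $\operatorname{var}(f,[s,t])=\int_s^t|f'|$. So Lipschitz functions are in $AC[a,b]$, the variation over shrinking intervals tends to $0$, and polynomials are dense (approximate $f'$ in $L^1$ by a polynomial and integrate). We use $\sup|f|\le\|f\|_{AC}$ and
\begin{equation}\label{eq:varprod}
\operatorname{var}(fg)\le\sup|f|\operatorname{var}(g)+\sup|g|\operatorname{var}(f).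
\end{equation}
Let $T$ be well-bounded on $[a,b]$ with constant $K$. By density, $p\mapsto p(T)$ extends to a unital homomorphism $f\mapsto f(T)$ with $\|f(T)\|\le K\|f\|_{AC}$.
\begin{enumerate}
\item[(C1)] $\sigma(T)\subset[a,b]$, because $1/(t-\mu)\in AC[a,b]$ for $\mu\notin[a,b]$. If $a=b$, the polynomial $t-a$ has norm $0$, so $T=aI$, which is covered by Example~\ref{ex:finite}. From now on $a<b$.
\item[(C2)] If $[a,b]$ lies in a compact interval $J$, then $T$ is well-bounded on $J$ with $f(T)=f|_{[a,b]}(T)$, and functions on $[a,b]$ extend to $J$ by constants without increase of norm. So weak compactness of the calculus does not depend on the interval.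
\item[(C3)] The reflection $f\mapsto f(-\,\cdot)$ is an isomorphism of $AC[-b,-a]$ onto $AC[a,b]$. So $-T$ is well-bounded on $[-b,-a]$, with $f(-T)=f(-\,\cdot)(T)$.
\end{enumerate}

A function that vanishes to the left of $\lambda$ can be approximated in $AC$ by functions that vanish a little further.

\begin{lemma}\label{lem:cut}
Let $a\le\lambda<b$, and let $h_n$ be $0$ for $t\le\lambda+\frac1{n+1}$, $1$ for $t\ge\lambda+\frac1n$ and affine in between. If $f\in AC[a,b]$ vanishes on $[a,\lambda]$, then $fh_n\to f$ in $AC[a,b]$.
\end{lemma}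

\begin{proof}
Let $n$ be so large that $J_n=[\lambda,\lambda+\frac1n]\subset[a,b]$. The function $f(1-h_n)$ vanishes off $J_n$ and at $b$. By \eqref{eq:varprod} its variation is at most $\operatorname{var}(f,J_n)+\sup_{J_n}|f|$, which is at most $2\operatorname{var}(f,J_n)$ because $f(\lambda)=0$. This tends to $0$.
\end{proof}

\subsection*{Weak compactness}
An operator is \emph{weakly compact} if it maps the unit ball to a relatively weakly compact set; $W(X)$ is the set of weakly compact operators on $X$.
\begin{enumerate}
\item[(W1)] Finite-rank operators are weakly compact. Sums and norm limits of weakly compact operators, and their products with bounded operators, are weakly compact. The range of a weakly compact projection is reflexive, and an operator with range in a reflexive subspace is weakly compact.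
\item[(W2)] (Gantmacher) $S\in W(X)$ if and only if $S^{**}X^{**}\subset X$.
\item[(W3)] A sequence in a relatively weakly compact set has a weak cluster point, and this point lies in every weakly closed set that contains all but finitely many terms. A norm closed convex set is weakly closed.
\item[(W4)] If $V$ is a closed subspace of $X$, then $V^{\perp\perp}\subset X^{**}$ is the weak* closure of $V$, $V^{\perp\perp}\cap X=V$, and the second adjoint of the inclusion identifies $V^{**}$ with $V^{\perp\perp}$, compatibly with the canonical embeddings of $V$.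
\end{enumerate}

\subsection*{Increasing projections and approximation}
Let $(E_n)$ be a uniformly bounded increasing sequence of projections on $X$. The ranges $E_nX$ increase, so $Y=\overline{\bigcup_nE_nX}$ is a closed subspace, and
\begin{equation}\label{eq:onY}
E_ny\to y\qquad(y\in Y),
\end{equation}
because $E_ny=y$ eventually on the dense union and the norms $\|E_n\|$ are bounded.

A \emph{Schauder decomposition} of a space $Y$ is a sequence of non-zero closed subspaces $Y_n$ such that every $y\in Y$ has a unique norm convergent expansion $y=\sum_ny_n$ with $y_n\in Y_n$. The partial sum maps $E_ny=y_1+\dots+y_n$ form a uniformly bounded increasing sequence of projections with $E_n\to I$ strongly. Conversely, given such a sequence and $E_0=0$, the operators $E_n-E_{n-1}$ are disjoint projections, and their non-zero ranges, if there are infinitely many, form a Schauder decomposition. The decomposition is \emph{shrinking} if $\|E_n^*y^*-y^*\|\to0$ for all $y^*\in Y^*$; then $E_n^{**}z\to z$ weak* for all $z\in Y^{**}$, since $\langle E_n^{**}z,y^*\rangle=\langle z,E_n^*y^*\rangle$.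 It is a \emph{finite-dimensional decomposition} (FDD) if all $Y_n$ are finite-dimensional.

A space $X$ has the \emph{approximation property} (AP) if for every compact $\mathcal K\subset X$ and $\varepsilon>0$ there is a finite-rank $F\in B(X)$ with $\sup_{x\in\mathcal K}\|x-Fx\|<\varepsilon$. It has the \emph{bounded approximation property} (BAP) if $F$ can be chosen with norm at most a constant independent of $\mathcal K$ and $\varepsilon$. A uniformly bounded sequence of finite-rank operators converging strongly to $I$ converges uniformly on compact sets, so it gives BAP.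

Finally, if a sequence $(s_n)_{n\ge0}$ in a Banach space does not converge, then
\begin{equation}\label{eq:notCauchy}
\text{there is $\delta>0$ such that for every $q\ge 0$ there is $n>q$ with }\|s_n-s_q\|\ge\delta ;
\end{equation}
otherwise, for each $\delta$ some tail of the sequence would have diameter at most $2\delta$.

\section{Well-bounded operators on quasi-reflexive spaces}\label{sec:qr}

Let $X$ be complex with $d=\dim X^{**}/X<\infty$. For $S\in B(X)$ the operator $S^{**}$ leaves $X$ invariant and so induces an operator $\Theta(S)$ on $X^{**}/X$. The map $\Theta:B(X)\to B(X^{**}/X)$ is a unital homomorphism, and its kernel is $W(X)$ by (W2). For $d\ge1$ and $T$ well-bounded on $[a,b]$ put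
\[
\Lambda=\sigma(\Theta(T))\subset\sigma(T)\subset[a,b],
\]
a set of at most $d$ points. Non-reflexivity is felt by $T$ only at these points.

\begin{lemma}\label{lem:away}
If $f\in AC[a,b]$ vanishes in a neighborhood of $\Lambda$, then $f(T)\in W(X)$.
\end{lemma}

\begin{proof}
The characteristic polynomial of $\Theta(T)$ divides $M(t)=\prod_{\lambda\in\Lambda}(t-\lambda)^d$, so $M(\Theta(T))=0$ by the Cayley--Hamilton theorem. Let $f$ vanish on an open neighborhood $U$ of $\Lambda$ and let $\varphi$ be a Lipschitz function on $[a,b]$ equal to $1/M$ off $U$. Then $f=M\varphi f$, so $\Theta(f(T))=M(\Theta(T))\,\Theta((\varphi f)(T))=0$.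
\end{proof}

A spectral projection for an interval $J$ should be $\mathbf 1_J(T)$, but the calculus contains no indicator functions. We approximate $\mathbf 1_J$ from above by trapezoids of bounded $AC$ norm; weak compactness is what makes the corresponding operators converge.

\begin{lemma}\label{lem:EJ}
For every compact interval $J\subset[a,b]\setminus\Lambda$ there is a projection $E_J\in W(X)$ with $\|E_J\|\le3K$, commuting with all $f(T)$ and all $E_{J'}$, such that $E_Jf(T)=f(T)$ whenever $f\in AC[a,b]$ vanishes off $J$, and $E_{J'}E_J=E_J$ whenever $J\subset J'$.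
\end{lemma}

\begin{proof}
Let $0<\eta<\operatorname{dist}(J,\Lambda)$. For $k\ge1$ let $g_k$ be the restriction to $[a,b]$ of the function that is $1$ where $\operatorname{dist}(t,J)\le2^{-k-1}\eta$, $0$ where $\operatorname{dist}(t,J)\ge2^{-k}\eta$, and affine in between. Then $\|g_k\|_{AC}\le3$, and $G_k=g_k(T)\in W(X)$ by Lemma~\ref{lem:away}. For $l>k$ we have $g_k=1$ where $g_l\ne0$, so $G_kG_l=G_lG_k=G_l$.

Fix $y\in X$. For $l>1$ the vectors $G_ly=G_1G_ly$ lie in the image under $G_1$ of a ball, so $(G_ly)$ has a weak cluster point $y'$. The kernel of $I-G_k$ is weakly closed and contains $G_ly$ for $l>k$, so $G_ky'=y'$ for all $k$. The vector $y-y'$ is a weak cluster point of $((I-G_l)y)_l$, so by (W3) it is a norm limit of finite convex combinations of the vectors $(I-G_l)y$. Each such combination is annihilated by $G_k$ for large $k$, since $G_k(I-G_l)=0$ for $k>l$. As $\|G_k\|\le3K$, we get $G_k(y-y')\to0$, that is, $G_ky\to y'$ in norm.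

Let $E_J$ be the strong limit of $(G_k)$. We have shown $G_kE_J=E_J$; letting $k\to\infty$ gives $E_J^2=E_J$, and $k=1$ gives $E_J\in W(X)$. As a strong limit of operators $g(T)$, $E_J$ commutes with every $f(T)$, and then with every strong limit $E_{J'}$ of such operators. If $f$ vanishes off $J$, then $g_kf=f$, so $G_kf(T)=f(T)$ and $E_Jf(T)=f(T)$. If $J\subset J'$ and $g_k'$ are the functions for $J'$, then $g_k'=1$ near $J$, so $g_k'g_l=g_l$ for large $l$. Letting $l\to\infty$ and then $k\to\infty$ gives $g_k'(T)E_J=E_J$ and $E_{J'}E_J=E_J$.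
\end{proof}

When the intervals $J$ increase towards a point of $\Lambda$, the projections $E_J$ increase and need not converge. In Example~\ref{ex:c} the truncations $E_n$ do converge on the hyperplane $c_0$. The lost direction can be added by hand: with $\Pi x=x-(\lim x)\mathbf 1$, the finite-rank operators $E_n\Pi+(I-\Pi)$ converge strongly to $I$. In a quasi-reflexive space the failure of convergence is always confined to finitely many directions.

\begin{lemma}\label{lem:incr}
Let $X$ be quasi-reflexive, $(E_n)$ a uniformly bounded increasing sequence of projections on $X$ and $Y=\overline{\bigcup_nE_nX}$. There is a closed subspace $X_1\supset Y$ of finite codimension such that $(E_nx)$ converges in norm for every $x\in X_1$. If $\Pi$ is a bounded projection of $X$ onto $X_1$, then $E_n\Pi$ converges strongly to a projection $Q$ of $X$ onto $Y$. If $(E_n)$ does not converge strongly on $X$, then $Y$ is non-reflexive.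
\end{lemma}

\begin{proof}
Fix a free ultrafilter $\mathcal U$ on $\mathbb N$. Bounded sequences in $X^{**}$ have weak* limits along $\mathcal U$, so $Ex=w^*\text{-}\lim_{\mathcal U}E_nx$ defines a bounded operator $E:X\to X^{**}$. Let $q:X^{**}\to X^{**}/X$ be the quotient map and $X_1=\ker(qE)$, a closed subspace of codimension at most $d$. By \eqref{eq:onY}, $Ey=y$ for $y\in Y$, so $Y\subset X_1$. Let $x\in X_1$. Then $Ex\in X$ is the weak $\mathcal U$-limit of the vectors $E_nx\in Y$, so $Ex\in Y$, and $E_m(Ex)=w\text{-}\lim_{\mathcal U}E_mE_nx=E_mx$. By \eqref{eq:onY}, $E_mx=E_m(Ex)\to Ex$ in norm. So $E_n\Pi\to Q:=E\Pi$ strongly, $Q$ maps $X$ into $Y$, and $Qy=y$ on $Y$. If $Y$ is reflexive, then for every $x\in X$ the bounded sequence $(E_nx)$ has a weak $\mathcal U$-limit in $Y$, so $X_1=X$ and $(E_n)$ converges strongly.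
\end{proof}

\begin{proposition}\label{prop:key}
Let $X$ be a complex Banach space with $\dim X^{**}/X=1$. Assume that
\begin{enumerate}
\item[(a)] every weakly compact projection on $X$ has finite rank;
\item[(b)] $X$ fails BAP.
\end{enumerate}
Then \textup{(i)} every uniformly bounded increasing sequence of finite-rank projections on $X$ is eventually constant, and \textup{(ii)} every well-bounded operator on $X$ has the form described in Theorem~\ref{thm:main}, with all $\mu_j\in\sigma(T)$.
\end{proposition}

\begin{proof}
(i) Suppose $(E_n)$ is not eventually constant. If $E_nX=E_{n+1}X$, then $E_{n+1}=E_nE_{n+1}=E_n$; so the ranges increase strictly infinitely often, and $Y=\overline{\bigcup E_nX}$ is infinite-dimensional. Take $\Pi$ and $Q$ from Lemma~\ref{lem:incr}. By (a), $Q\notin W(X)$, so $\Theta(Q)$ is a non-zero idempotent in $B(X^{**}/X)=\mathbb C$, that is, $\Theta(Q)=1$. Then $I-Q$ is a weakly compact projection, and it has finite rank by (a). The operators $E_n\Pi+(I-Q)$ are uniformly bounded, have finite rank, and converge strongly to $Q+(I-Q)=I$.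 This contradicts (b).

(ii) Let $T$ be well-bounded on $[a,b]$. Now $\Lambda=\{\lambda_0\}$.

\emph{$T-\lambda_0I$ has finite rank.} Let $f\in AC[a,b]$ vanish on $[a,\lambda_0]$; we show that $f(T)$ has finite rank. If $\lambda_0=b$, then $f=0$. Otherwise let $E_n=E_{[\lambda_0+1/n,\,b]}$ for large $n$. By Lemma~\ref{lem:EJ} these are uniformly bounded, increasing, weakly compact projections. They have finite rank by (a), so by (i) they equal one finite-rank projection $E^+$ from some $n$ on. With $h_n$ as in Lemma~\ref{lem:cut} for $\lambda=\lambda_0$, the function $fh_n$ vanishes off $[\lambda_0+\frac1{n+1},b]$, so $(fh_n)(T)=E_{n+1}(fh_n)(T)=E^+(fh_n)(T)$ for large $n$. In the limit $f(T)=E^+f(T)$. The same applies to $-T$, whose exceptional point is $-\lambda_0$; by (C3), $f(T)$ has finite rank also when $f$ vanishes on $[\lambda_0,b]$. Since $t-\lambda_0=(t-\lambda_0)^+-(t-\lambda_0)^-$, the operator $F=T-\lambda_0I$ has finite rank.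

\emph{$T$ has no Jordan blocks.} Let $\lambda\in[a,b]$ and $(T-\lambda)^2v=0$. Then $p(T)v=p(\lambda)v+p'(\lambda)(T-\lambda)v$ for every polynomial $p$, and the derivative at a point is not controlled by the $AC$ norm. Precisely, put $q_N(t)=\bigl(1-(\frac{t-\lambda}{b-a})^2\bigr)^N$ and $p_N(t)=\int_\lambda^tq_N$. Then $p_N(\lambda)=0$ and $p_N'(\lambda)=1$, so $p_N(T)v=(T-\lambda)v$. On $[a,b]$ we have $0\le q_N\le1$ and $q_N(t)\to0$ for $t\ne\lambda$, so $\|p_N\|_{AC}\le2\int_a^bq_N\to0$. Hence $(T-\lambda)v=0$.

\emph{Diagonalization.} If $\rho$ is the characteristic polynomial of $F$ on the finite-dimensional invariant subspace $FX$, then $\rho(F)F=0$. So $T$ has a minimal polynomial $M$. If $M=(t-\lambda)M_1$, then $M_1(T)\ne0$ has range in $\ker(T-\lambda)$, so $\lambda\in\sigma(T)\subset[a,b]$. If $M=(t-\lambda)^2M_2$, the previous step applied to $v=M_2(T)x$ shows $(T-\lambda)M_2(T)=0$, against minimality. So $M$ has simple real roots $\mu_1,\dots,\mu_m$. Let $\ell_j$ be the Lagrange polynomials for these nodes and $P_j=\ell_j(T)$. Since $\sum_j\ell_j=1$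 and $M$ divides $\ell_i\ell_j$ $(i\neq j)$ and $(t-\mu_j)\ell_j$, we get $\sum_jP_j=I$, $P_iP_j=0$, hence $P_j^2=P_j$, and $TP_j=\mu_jP_j$. So $T=\sum_j\mu_jP_j$. If $\mu_j\ne\lambda_0$, then $P_j=(\mu_j-\lambda_0)^{-1}FP_j$ has finite rank. As $X$ is infinite-dimensional, one $\mu_j$ equals $\lambda_0$.
\end{proof}

\begin{remark}\label{rem:a}
Without (a) the conclusion (ii) fails. If $X$ is as in the proposition, then $X\oplus\ell_2$ has codimension one in its bidual and fails BAP (if $F$ approximates the identity of $X\oplus\ell_2$ and $P$ is the projection onto $X$, then $PF|_X$ approximates that of $X$). The operator $0\oplus\operatorname{diag}(2^{-k})$ is well-bounded as in Example~\ref{ex:c} and has infinitely many eigenvalues. Remark~\ref{rem:b} shows that (b) cannot be dropped either.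
\end{remark}

\section{Hereditarily indecomposable spaces}\label{sec:HI}

A real infinite-dimensional Banach space $V$ is \emph{hereditarily indecomposable} (HI) if no closed subspace of $V$ is a topological direct sum of two infinite-dimensional closed subspaces. Infinite-dimensional closed subspaces of $V$ are again HI. The property is used in the following form: for infinite-dimensional closed subspaces $Z,Z'\subset V$,
\begin{equation}\label{eq:angle}
\inf\{\|z-z'\|:\ z\in Z,\ z'\in Z',\ \|z\|=\|z'\|=1\}=0 .
\end{equation}
Indeed, suppose the infimum is $\eta>0$; note $\eta\le2$. Let $z\in Z$ with $\|z\|=1$ and $z'\in Z'$. If $|\,\|z'\|-1|\ge\frac\eta2$, then $\|z-z'\|\ge\frac\eta2$. Otherwise $z'\ne0$ and $\|z-z'\|\ge\|z-z'/\|z'\|\,\|-|1-\|z'\||\ge\frac\eta2$. So $\|z+z'\|\ge\frac\eta2\|z\|$ for all $z\in Z$, $z'\in Z'$, and $Z+Z'$ is a closed topological direct sum, which is excluded.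

On a real non-reflexive HI space $V$ a projection has finite-dimensional range or kernel, so a weakly compact projection has finite rank. We need this on the \emph{complexification} $V_{\mathbb C}=\{x+iy:x,y\in V\}$, normed by
\[
\|x+iy\|=\max_t\|x\cos t+y\sin t\|.
\]
This is a complex norm, since multiplication by $e^{is}$ shifts $t$ by $s$, and $\max(\|x\|,\|y\|)\le\|x+iy\|\le\|x\|+\|y\|$. So as a real space $V_{\mathbb C}$ is isomorphic to $V\oplus V$, which is decomposable, and the argument just given does not apply. We pass instead through an operator ideal. An operator is \emph{strictly singular} if it is not bounded below on any infinite-dimensional closed subspace; sums of strictly singular operators and their products with bounded operators are strictly singular.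

\begin{lemma}\label{lem:HI}
Let $V$ be a real non-reflexive HI space. \textup{(i)} Every $S\in W(V)$ is strictly singular. \textup{(ii)} Every weakly compact projection on $V_{\mathbb C}$ has finite rank.
\end{lemma}

\begin{proof}
(i) Suppose $\|Sz\|\ge c\|z\|$ on an infinite-dimensional closed subspace $Z$, with $c>0$. By \cite[Prop.~2.c.4]{LT}, if $S$ is not bounded below on any closed subspace of finite codimension, there is an infinite-dimensional closed subspace $Z'$ with $\|S|_{Z'}\|\le c/4$. By \eqref{eq:angle} there are then unit vectors $z\in Z$, $z'\in Z'$ with $\|z-z'\|<\varepsilon$, and $c\le\|Sz\|\le\|S\|\varepsilon+c/4$, which is false for small $\varepsilon$. So $S$ is bounded below on a closed subspace $V'$ of finite codimension. The image of the unit ball of $V'$ is relatively weakly compact and contains a ball of the closed subspace $SV'$. So $SV'$, $V'$ and $V$ are reflexive, a contradiction.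

(ii) Let $P$ be such a projection, and write $Px=Ax+iBx$ for $x\in V$. The weak topology of $V_{\mathbb C}$ is the same over $\mathbb R$ and over $\mathbb C$, so $A,B\in W(V)$ by (W1), and they are strictly singular by (i). Since $P(x+iy)=(Ax-By)+i(Bx+Ay)$, the real operator $P$ on $V\oplus V$ is a sum of four products of $\pm A$, $\pm B$ with coordinate maps, so it is strictly singular. It is the identity on its range, so its range is finite-dimensional.
\end{proof}

\section{Two estimates in the Argyros--Haydon space}\label{sec:AH}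

Let $\mathfrak X$ be the real space $\mathfrak X_K$ of Argyros and Haydon \cite{AH}. We list what is used from that paper.

\begin{enumerate}
\item[(AH0)] The construction depends on integers $4\le m_1<m_2<\cdots$ and $n_j$ with $n_j\ge m_j^2$.
\item[(AH1)] \emph{Bourgain--Delbaen structure.} The set $\Gamma$ is the disjoint union of non-empty finite sets $\Delta_n$; put $\Gamma_n=\bigcup_{p\le n}\Delta_p$ and $\Gamma_0=\emptyset$. Let $e^*_\gamma$ be the unit vectors of $\ell_1(\Gamma)$. There are $c_\gamma^*\in\ell_1(\Gamma)$ with $c^*_\gamma=0$ for $\gamma\in\Delta_1$ and $c^*_\gamma\in\ell_1(\Gamma_n)$ for $\gamma\in\Delta_{n+1}$; put $d^*_\gamma=e^*_\gamma-c^*_\gamma$. There are $d_\gamma\in\ell_\infty(\Gamma)$ biorthogonal to the $d_\gamma^*$, and $\mathfrak X$ is the closed span of $\{d_\gamma\}$ in $\ell_\infty(\Gamma)$, with the supremum norm. The spaces $M_n=\operatorname{span}\{d_\gamma:\gamma\in\Delta_n\}$ form an FDD of $\mathfrak X$. There are bounded projections $P^*_{(0,q]}$ on $\ell_1(\Gamma)$ with $P^*_{(0,q]}d^*_\gamma=d^*_\gamma$ for $\gamma\in\Gamma_q$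 and $P^*_{(0,q]}d^*_\gamma=0$ otherwise. Each $u\in\ell_\infty(\Gamma_q)$ has a unique extension $i_qu\in\operatorname{span}\{d_\gamma:\gamma\in\Gamma_q\}$, and $\|i_q\|\le2$.
\item[(AH2)] \emph{Even-weight elements.} For $0\le p<n$ there is a finite subset $B_{p,n}$ of the unit ball of $\ell_1(\Gamma_n\setminus\Gamma_p)$ containing all $\pm e^*_\eta$, $\eta\in\Gamma_n\setminus\Gamma_p$. The elements of $\Gamma\setminus\Delta_1$ are tuples, with a weight and an age, and:
\begin{itemize}
\item if $2j\le n+1$ and $b^*\in B_{0,n}$, then $\Delta_{n+1}$ contains $\gamma=(n+1,m_{2j},b^*)$, of weight $m_{2j}^{-1}$ and age $1$, with $c^*_\gamma=m_{2j}^{-1}b^*$;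
\item if $1\le p<n$, $2j\le p$, $\xi\in\Delta_p$ has weight $m_{2j}^{-1}$ and age $<n_{2j}$, and $b^*\in B_{p,n}$, then $\Delta_{n+1}$ contains $\gamma=(n+1,\xi,m_{2j},b^*)$, of weight $m_{2j}^{-1}$ and age one more than that of $\xi$, with $c^*_\gamma=e^*_\xi+m_{2j}^{-1}(I-P^*_{(0,p]})b^*$.
\end{itemize}
\item[(AH3)] $\mathfrak X$ is HI, the FDD $(M_n)$ is shrinking, and $\mathfrak X^*$ is isomorphic to $\ell_1$. In particular $\mathfrak X$ is non-reflexive.
\end{enumerate}

A vector $x\in\mathfrak X$ has two systems of coordinates: the values $x(\gamma)=e^*_\gamma(x)$, which give the norm, and the numbers $d^*_\gamma(x)$, which give the components in the spaces $M_n$. They are related triangularly: since $e^*_\gamma-d^*_\gamma\in\ell_1(\Gamma_{n-1})$ for $\gamma\in\Delta_n$, induction on $n$ gives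
\begin{equation}\label{eq:tri}
\operatorname{span}\{d^*_\gamma:\gamma\in\Gamma_n\}=\operatorname{span}\{e^*_\gamma:\gamma\in\Gamma_n\}=\ell_1(\Gamma_n).
\end{equation}

\begin{lemma}\label{lem:linfty}
For each $n$ there is a linear map $\ell_\infty(\Delta_n)\to M_n$, $y\mapsto\tilde y$, with $\|y\|\le\|\tilde y\|\le2\|y\|$, and $|\Delta_n|\to\infty$.
\end{lemma}

\begin{proof}
Extend $y$ by $0$ to $\Gamma_n$ and put $\tilde y=i_ny$. It vanishes on $\Gamma_{n-1}$, so by \eqref{eq:tri} $d^*_\gamma(\tilde y)=0$ for $\gamma\in\Gamma_{n-1}$, and $\tilde y\in M_n$. The lower bound holds because $\tilde y$ extends $y$, the upper because $\|i_n\|\le2$. For $n\ge1$, $\Delta_{n+1}$ contains the distinct tuples $(n+1,m_2,e^*_\eta)$, $\eta\in\Gamma_n$, so $|\Delta_{n+1}|\ge|\Gamma_n|\ge n$.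
\end{proof}

The role of (AH2) is that a single coordinate can add up many functionals. If $\xi=(p,m,b^*)$ with $m=m_{2j}$, then $e^*_\xi=d^*_\xi+m^{-1}b^*$, so $x(\xi)=m^{-1}b^*(x)$ \emph{provided $x$ has no component in $M_p$}. A tuple built on $\xi$ adds a second term $m^{-1}(I-P^*_{(0,p]})b'^*$ and a second error term $d^*_\gamma$, and this can be repeated up to $n_{2j}$ times. The error terms vanish on vectors with gaps at the right places.

\begin{lemma}\label{lem:lower}
Let $j\ge1$, $1\le N\le n_{2j}$, $0\le p_0<p_1<\dots<p_N$ with $p_1\ge2j$, and $x_s\in\bigoplus_{p_{s-1}<n<p_s}M_n$ for $1\le s\le N$. Then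
\[
\Bigl\|\sum_{s=1}^Nx_s\Bigr\|\ge\frac1{2m_{2j}}\sum_{s=1}^N\|x_s\|.
\]
\end{lemma}

\begin{proof}
We may assume that all $x_s\ne0$. Indeed, if $x_{s_1},\dots,x_{s_{N'}}$ are the non-zero ones and $N'\ge1$, put $p_0'=p_{s_1-1}$ and $p'_r=p_{s_r}$. Then $p'_{r-1}\le p_{s_r-1}$ and $p_1'\ge p_1\ge2j$, so the hypotheses hold for the shorter sequence. With $x_s\ne0$ we have $p_s\ge p_{s-1}+2$.

\emph{Norming functionals.} By uniqueness of extensions, $x_s=i_{p_s-1}(x_s|_{\Gamma_{p_s-1}})$, so $\|x_s\|\le2\max_{\Gamma_{p_s-1}}|x_s|$. The functionals $d^*_\gamma$, $\gamma\in\Gamma_{p_{s-1}}$, annihilate $x_s$, so $x_s$ vanishes on $\Gamma_{p_{s-1}}$ by \eqref{eq:tri}. Hence there are $\eta_s\in\Gamma_{p_s-1}\setminus\Gamma_{p_{s-1}}$ and a sign such that $b_s^*=\pm e^*_{\eta_s}$ satisfies $b^*_s(x_s)\ge\frac12\|x_s\|$. Then $b_1^*\in B_{0,p_1-1}$, and $b_s^*\in B_{p_{s-1},p_s-1}$ for $s\ge2$.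

\emph{The chain.} Put $m=m_{2j}$, $\xi_1=(p_1,m,b_1^*)\in\Delta_{p_1}$, and $\xi_s=(p_s,\xi_{s-1},m,b_s^*)\in\Delta_{p_s}$ for $2\le s\le N$. These exist by (AH2), because $2j\le p_1\le p_{s-1}<p_s-1$ and $\xi_{s-1}$ has age $s-1<n_{2j}$. Adding the identities $e^*_{\xi_1}=d^*_{\xi_1}+m^{-1}b_1^*$ and $e^*_{\xi_s}=d^*_{\xi_s}+e^*_{\xi_{s-1}}+m^{-1}(I-P^*_{(0,p_{s-1}]})b_s^*$ gives
\[
e^*_{\xi_N}=\sum_{s=1}^Nd^*_{\xi_s}+m^{-1}\Bigl(b_1^*+\sum_{s=2}^N(I-P^*_{(0,p_{s-1}]})b_s^*\Bigr).
\]
Apply this to $x=\sum_tx_t$. No $x_t$ has a component in $M_{p_s}$, so $d^*_{\xi_s}(x)=0$. By \eqref{eq:tri}, $b_1^*$ is a combination of $d^*_\gamma$ with $\gamma\in\Gamma_{p_1-1}$, so $b_1^*(x_t)=0$ for $t\ge2$. For $s\ge2$, $(I-P^*_{(0,p_{s-1}]})b_s^*$ is a combination of $d^*_\gamma$ with $\gamma\in\Gamma_{p_s-1}\setminus\Gamma_{p_{s-1}}$, so it annihilates $x_t$ for $t\ne s$; its value at $x_s$ is $b_s^*(x_s)$, because $P^*_{(0,p_{s-1}]}b_s^*$ is a combination of $d^*_\gamma$ with $\gamma\in\Gamma_{p_{s-1}}$ and annihilates $x_s$. Therefore $\|x\|\ge x(\xi_N)=m^{-1}\sum_sb_s^*(x_s)\ge\frac1{2m}\sum_s\|x_s\|$.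
\end{proof}

In this section and the next, $P_n$ is the projection of $\mathfrak X$ onto $M_1\oplus\dots\oplus M_n$ given by the FDD, $P_0=0$, $C_0=\sup_n\|P_n\|$ and $R_n=P_n-P_{n-1}$. These operators have finite rank, so for $z\in\mathfrak X^{**}$ we have $R_n^{**}z\in M_n$ and $P_n^{**}z\in\mathfrak X$, and $P_n^{**}z\to z$ weak* because the FDD is shrinking. Lemma~\ref{lem:lower} says that an element of the bidual with infinitely many gaps is not new. For $c_0$ with its unit vector basis this is false, as $(1,0,1,0,\dots)\in\ell_\infty$ shows.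

\begin{lemma}\label{lem:gap}
If $z\in\mathfrak X^{**}$ and $R_l^{**}z=0$ for infinitely many $l$, then $z\in\mathfrak X$.
\end{lemma}

\begin{proof}
Let $l_1<l_2<\cdots$ be such indices and $S_r=P^{**}_{l_r}z$, so $\|S_r\|\le C_0\|z\|$. If $(S_r)$ converges in norm, its limit lies in $\mathfrak X$ and equals the weak* limit $z$. Otherwise \eqref{eq:notCauchy} gives $\delta>0$ and $r_1<r_2<\cdots$ such that $y_i=S_{r_{i+1}}-S_{r_i}$ has norm at least $\delta$ for all $i$. Since $R^{**}_{l_{r_{i+1}}}z=0$, we have $y_i\in\bigoplus_{l_{r_i}<n<l_{r_{i+1}}}M_n$. Given $j$, take $i_0$ with $l_{r_{i_0+1}}\ge2j$ and apply Lemma~\ref{lem:lower} to the $N=n_{2j}$ vectors $y_{i_0},\dots,y_{i_0+N-1}$, whose sum is a difference of two $S_r$: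
\[
2C_0\|z\|\ge\frac{n_{2j}\,\delta}{2m_{2j}}\ge\frac{m_{2j}\,\delta}2 .
\]
The last step is (AH0). As $m_{2j}\to\infty$, this is impossible.
\end{proof}

\section{Subspaces of codimension one in the bidual}\label{sec:frame}

The space $\mathfrak X$ itself is not a candidate: it has an FDD, and $\mathfrak X^{**}$ is isomorphic to $\ell_\infty$ while $\mathfrak X$ is separable. We want a subspace that contains prescribed finite-dimensional blocks $G_k$ and has exactly one new direction in its bidual. Place $G_k$ inside $M_{q_k}$ with the $q_k$ far apart. The weak* closure of the span of the $G_k$ consists of elements with infinitely many gaps, so by Lemma~\ref{lem:gap} the closed span is reflexive. To restore one direction, fix $\zeta\in\mathfrak X^{**}\setminus\mathfrak X$ and add initial pieces $u_k$ of $\zeta$. On a window of indices between $q_{k-1}$ and $q_k$ every vector of the resulting space is a multiple of the corresponding piece of $\zeta$, and subtracting a multiple of $\zeta$ produces gaps again.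

\begin{proposition}\label{prop:frame}
Let $F_1,F_2,\dots$ be finite-dimensional real normed spaces, each isometric to a subspace of some $\ell_\infty^N$. There are a closed subspace $\widehat V\subset\mathfrak X$, vectors $u_k\in\widehat V$, linear maps $U_k:F_k\to\widehat V$ with ranges $G_k$, operators $Q_k:\widehat V\to G_k$ and a constant $C_1$ such that
\begin{enumerate}
\item[(i)] $\|y\|\le\|U_ky\|\le2\|y\|$ for $y\in F_k$;
\item[(ii)] $\|Q_k\|\le C_1$, $Q_k$ is the identity on $G_k$, and $Q_k$ vanishes on $G_m$ for $m\ne k$ and on all $u_m$;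
\item[(iii)] every closed subspace $V\subset\widehat V$ containing all $u_k$ satisfies $\dim V^{**}/V=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Choice of vectors.} Fix $\zeta\in\mathfrak X^{**}\setminus\mathfrak X$. The sequence $(P_n^{**}\zeta)$ does not converge in norm, since its limit would be $\zeta$. Let $\delta$ be as in \eqref{eq:notCauchy}. Choose $r_1<q_1<r_2<q_2<\cdots$ inductively: $q_k$ is so large that Lemma~\ref{lem:linfty} gives $U_k:F_k\to M_{q_k}$ with (i), and $r_k>q_{k-1}$ is such that, with
\[
L_k=P_{r_k}-P_{q_{k-1}},\qquad w_k=L_k^{**}\zeta\qquad(k\ge2),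
\]
we have $\|w_k\|\ge\delta$. Also $\|w_k\|\le2C_0\|\zeta\|$. The operator $L_k$ is the projection onto the components with index in the window $(q_{k-1},r_k]$; the windows are disjoint and contain no $q_m$. Put
\[
u_k=P_{r_k}^{**}\zeta,\qquad V_0=\operatorname{span}\{u_k,G_k:k\ge1\},\qquad\widehat V=\overline{V_0}.
\]
For $k\ge2$ take a norm-one functional $\psi$ with $\psi(w_k)=\|w_k\|$ and put $\varphi_k=\|w_k\|^{-1}\psi\circ L_k$. Then $\varphi_k=\varphi_k\circ L_k$, $\varphi_k(w_k)=1$ and $\|\varphi_k\|\le2C_0/\delta$.

Let $x=\sum_m\beta_mu_m+\sum_mg_m\in V_0$ (finite sums, $g_m\in G_m$). We have $L_kg_m=0$ for all $m$, $L_ku_m=0$ for $m<k$ because $r_m<q_{k-1}$, and $L_ku_m=w_k$ for $m\ge k$. Hence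
\begin{equation}\label{eq:window}
\varphi_k(x)=\sum_{m\ge k}\beta_m,\qquad L_kx=\varphi_k(x)\,w_k .
\end{equation}

(ii) We have $R_{q_k}u_m=R_{q_k}^{**}\zeta$ for $m>k$ and $R_{q_k}u_m=0$ for $m\le k$, so $R_{q_k}x=\bigl(\sum_{m\ge k+1}\beta_m\bigr)R_{q_k}^{**}\zeta+g_k$. The first term is measured by $\varphi_{k+1}$, so we put
\[
Q_kx=R_{q_k}x-\varphi_{k+1}(x)\,R_{q_k}^{**}\zeta .
\]
Then $Q_kx=g_k$ on $V_0$, which gives the algebraic statements; $Q_k$ maps $\widehat V$ into the closed subspace $G_k$; and $\|Q_k\|\le2C_0+4C_0^2\|\zeta\|/\delta=:C_1$.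

(iii) Let $z\in\widehat V^{\perp\perp}$ and $\alpha_k=\langle z,\varphi_k\rangle$, a bounded sequence. Both sides of the second identity in \eqref{eq:window} extend to weak* continuous finite-rank maps on $\mathfrak X^{**}$, and $V_0$ is weak* dense in $\widehat V^{\perp\perp}$ by (W4). So $L_k^{**}z=\alpha_kw_k$. The numbers $\alpha_k$ need not be constant, but they converge along a subsequence, and the error can be absorbed into $\mathfrak X$: choose $k_1<k_2<\cdots$ and $\alpha$ with $\sum_i|\alpha_{k_i}-\alpha|<\infty$, and put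
\[
x=\sum_i(\alpha_{k_i}-\alpha)w_{k_i}\in\mathfrak X,\qquad z'=z-\alpha\zeta-x .
\]
The windows are disjoint, so for $k=k_i$ we get $L_k^{**}z'=\alpha_kw_k-\alpha w_k-(\alpha_k-\alpha)w_k=0$. Since $R_{r_k}=R_{r_k}L_k$, also $R_{r_k}^{**}z'=0$ for these infinitely many $k$, and $z'\in\mathfrak X$ by Lemma~\ref{lem:gap}. Thus $\widehat V^{\perp\perp}\subset\mathfrak X+\mathbb R\zeta$.

Now let $V$ be as in (iii). Then $V^{\perp\perp}\subset\mathfrak X+\mathbb R\zeta$ and $V^{\perp\perp}\cap\mathfrak X=V$, so $V^{\perp\perp}/V$ injects into the line $(\mathfrak X+\mathbb R\zeta)/\mathfrak X$. Also $\zeta=w^*\text{-}\lim u_k\in V^{\perp\perp}\setminus V$. By (W4), $\dim V^{**}/V=1$.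
\end{proof}

\section{Failure of the approximation property}\label{sec:AP}

The argument is of Szankowski type. To show that $V$ fails AP it suffices to find a linear functional $\tau$ on $B(V)$, a compact $\mathcal K\subset V$ and a constant $C_2$ with
\[
\tau(I)=1,\qquad\tau(F)=0\ \text{ for $F$ of finite rank},\qquad|\tau(T)|\le C_2\sup_{x\in\mathcal K}\|Tx\|,
\]
for then $1=|\tau(I-F)|\le C_2\sup_{\mathcal K}\|x-Fx\|$. We take $\tau=\lim\tau_n$, where $\tau_n(T)$ is the average of $2^n$ diagonal entries $v_i^*(Tv_i)$ with respect to a bounded biorthogonal system. The first two properties are then easy. The third needs $|\tau_n(T)-\tau_{n+1}(T)|$ to be \emph{much smaller} than the norm of $T$ on a bounded set of test vectors. We write the difference as an average of terms $e_j^*(Ty_j)$. Estimating term by term gives no decay. But if the indices $j$ are grouped into large classes $A$ such that $\sum_{j\in A}\pm e_j^*$ and $\sum_{j\in A}\pm y_j$ are both bounded independently of $|A|$, then averaging over signs shows that a whole class costs no more than a single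 term.

\subsection*{The blocks}
For $m\ge0$ let $\sigma_m=\{2^m,\dots,2^{m+1}-1\}$. Write $j\in\sigma_m$ in binary as $1j_1j_2\dots j_m$, and call $j_p$ the digit at position $p$. Passing from $i$ to $2i$ or $2i+1$ appends one digit. For $m\ge1$ and $l\in\{0,1,2,3\}$ let
\[
S_{m,l}=\{p:\ 1\le p\le m-4,\ \ p\equiv4(m\bmod2)+l\pmod8\},
\]
the set of \emph{free positions}. The residue $4(m\bmod2)+l$ determines $l$ and the parity of $m$, so
\begin{equation}\label{eq:disj}
S_{m,l}\cap S_{m',l'}=\emptyset\qquad\text{if }|m-m'|\le1\text{ and }(m,l)\ne(m',l').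
\end{equation}
Let $\nabla_m$ be the partition of $\sigma_m$ in which $j,j'$ are in the same class if and only if $j\equiv j'\equiv l\pmod4$ for some $l$ and $j,j'$ have equal digits at all positions outside $S_{m,l}$; $l$ is the \emph{label} of the class. The residue mod $4$ depends only on the last two binary digits, which are never free, so a class with label $l$ has $2^{|S_{m,l}|}$ elements. For $m=n+2$ every residue mod $8$ occurs at least $s_n=\lfloor(n-2)/8\rfloor$ times in $\{1,\dots,n-2\}$, so
\begin{equation}\label{eq:count}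
|\nabla_{n+2}|\le2^{\,n+2-s_n}\qquad(n\ge3).
\end{equation}
Let $F_m=\mathbb R^{\sigma_m}$ with $\|y\|=\max_{A\in\nabla_m}\sum_{j\in A}|y_j|$. The map $y\mapsto\bigl(\sum_{j\in A}\varepsilon_jy_j\bigr)_{A,\varepsilon}$, with $A\in\nabla_m$ and $\varepsilon\in\{\pm1\}^A$, embeds $F_m$ isometrically into some $\ell_\infty^N$.

Apply Proposition~\ref{prop:frame} to these spaces. For $j\in\sigma_m$, $m\ge1$, let $e_j\in G_m$ be the image under $U_m$ of the $j$th unit vector, so $\|e_j\|\le2$, and let $e_j^*\in\widehat V^*$ be the $j$th coordinate of $U_m^{-1}Q_m$. By part (ii) of the proposition the $e_j^*$ are biorthogonal to the $e_j$ and vanish on all $u_k$. For $A\in\nabla_m$ and signs $\varepsilon_j$ we have $|\sum_{j\in A}\varepsilon_je_j^*(x)|\le\|U_m^{-1}Q_mx\|\le\|Q_mx\|$, so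
\begin{equation}\label{eq:dual}
\Bigl\|\sum_{j\in A}\varepsilon_je_j^*\Bigr\|\le C_1,\qquad\text{and in the same way }\ \|e_j^*\|\le C_1 .
\end{equation}

\subsection*{The space $V$}
To compare $\tau_n$ with $\tau_{n+1}$ we want to express both through the functionals $e_j^*$ of one level. This is possible if each $v_i^*$ has two formulas, on two consecutive levels, and two different functionals on $\widehat V$ can agree only on a proper subspace. For $i\ge1$ put
\[
v_i=e_{2i}-e_{2i+1}+e_{4i}+e_{4i+1}+e_{4i+2}+e_{4i+3},\qquad
V=\overline{\operatorname{span}}\bigl(\{u_k\}_{k\ge1}\cup\{v_i\}_{i\ge1}\bigr)\subset\widehat V .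
\]

\begin{lemma}\label{lem:two}
On $V$ the functionals $\frac12(e^*_{2i}-e^*_{2i+1})$ and $\frac14\sum_{l=0}^3e^*_{4i+l}$ coincide. Their common restriction $v_i^*$ satisfies $v_i^*(v_k)=\delta_{ik}$, $v_i^*(u_k)=0$ and $\|v_i^*\|\le C_1$.
\end{lemma}

\begin{proof}
Both vanish on all $u_k$, so it suffices to evaluate them at $v_k$. A pair $\{2i,2i+1\}$ is either contained in a quadruple $\{4k,\dots,4k+3\}$ or disjoint from it. The first functional gives $\delta_{ik}$ on $e_{2k}-e_{2k+1}$, and on $\sum_le_{4k+l}$ it gives $\frac12(1-1)$ or $\frac12(0-0)$. The second gives $\delta_{ik}$ on $\sum_le_{4k+l}$, and on $e_{2k}-e_{2k+1}$ it gives $\frac14(1-1)$ or $0$. The norm bound follows from \eqref{eq:dual}.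
\end{proof}

For $T\in B(V)$ let $\tau_n(T)=2^{-n}\sum_{i\in\sigma_n}v_i^*(Tv_i)$. Using the second formula for $v_i^*$ in $\tau_n$, and the first for $v_{2i}^*$ and $v_{2i+1}^*$ in $\tau_{n+1}$, we get
\begin{align*}
\tau_n(T)&=2^{-n-2}\sum_{i\in\sigma_n}\bigl(e^*_{4i}+e^*_{4i+1}+e^*_{4i+2}+e^*_{4i+3}\bigr)(Tv_i),\\
\tau_{n+1}(T)&=2^{-n-2}\sum_{i\in\sigma_n}\Bigl[\bigl(e^*_{4i}-e^*_{4i+1}\bigr)(Tv_{2i})+\bigl(e^*_{4i+2}-e^*_{4i+3}\bigr)(Tv_{2i+1})\Bigr].
\end{align*}
Subtracting,
\begin{equation}\label{eq:diff}
\tau_n(T)-\tau_{n+1}(T)=2^{-n-2}\sum_{j\in\sigma_{n+2}}e_j^*(Ty_j),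
\end{equation}
where $y_{4i}=v_i-v_{2i}$, $y_{4i+1}=v_i+v_{2i}$, $y_{4i+2}=v_i-v_{2i+1}$, $y_{4i+3}=v_i+v_{2i+1}$. Since $v_{2i}=e_{4i}-e_{4i+1}+\sum_{s=0}^3e_{8i+s}$ and $v_{2i+1}=e_{4i+2}-e_{4i+3}+\sum_{s=4}^7e_{8i+s}$,
\begin{align*}
y_{4i}&=e_{2i}-e_{2i+1}+\bigl(2e_{4i+1}+e_{4i+2}+e_{4i+3}\bigr)-\textstyle\sum_{s=0}^3e_{8i+s},\\
y_{4i+1}&=e_{2i}-e_{2i+1}+\bigl(2e_{4i}+e_{4i+2}+e_{4i+3}\bigr)+\textstyle\sum_{s=0}^3e_{8i+s},\\
y_{4i+2}&=e_{2i}-e_{2i+1}+\bigl(e_{4i}+e_{4i+1}+2e_{4i+3}\bigr)-\textstyle\sum_{s=4}^7e_{8i+s},\\
y_{4i+3}&=e_{2i}-e_{2i+1}+\bigl(e_{4i}+e_{4i+1}+2e_{4i+2}\bigr)+\textstyle\sum_{s=4}^7e_{8i+s}.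
\end{align*}
So $y_{4i+l}$ involves only $e_k$ with $k$ obtained from $i$ by appending one, two or three digits, its coefficients have modulus at most $2$, and \emph{$e_j$ does not occur in $y_j$}. The last point is essential: the $e_j$, $j\in A$, add up as in $\ell_1$, so $\sum_{j\in A}e_j$ has norm at least $|A|$.

\begin{example}\label{ex:class}
The first classes with more than one element occur for $m=6$, where $S_{6,1}=\{1\}$, $S_{6,2}=\{2\}$ and $S_{6,0}=S_{6,3}=\emptyset$. On the neighboring levels all $S_{5,l}$ and $S_{7,l}$ are empty. Take $A=\{65,97\}$, in binary $1000001$ and $1100001$, with label $1$. Here $i=16$ and $i=24$, and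
\begin{align*}
y_{65}&=e_{32}-e_{33}+(2e_{64}+e_{66}+e_{67})+e_{128}+\dots+e_{131},\\
y_{97}&=e_{48}-e_{49}+(2e_{96}+e_{98}+e_{99})+e_{192}+\dots+e_{195}.
\end{align*}
On levels $5$ and $7$ all classes are singletons, and so are the classes of $64,96,67,99$. The indices $66=1000010$ and $98=1100010$ have label $2$ and differ at position $1$, like $65$ and $97$; but position $1$ is free only for label $1$, so they lie in different classes. Hence the components of $\pm y_{65}\pm y_{97}$ in $F_5,F_6,F_7$ have norms $1,2,1$, the same as for $y_{65}$ alone.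
\end{example}

\begin{lemma}\label{lem:twelve}
Let $n\ge3$, $A\in\nabla_{n+2}$, $\varepsilon\in\{\pm1\}^A$ and $Y_{A,\varepsilon}=\sum_{j\in A}\varepsilon_jy_j\in V$. Then $\|Y_{A,\varepsilon}\|\le12$.
\end{lemma}

\begin{proof}
Let $l$ be the label of $A$, so every $j\in A$ is $4i+l$ with $i\in\sigma_n$, and $j$ and $i$ have the same digits at positions $1,\dots,n$. If $e_k$ occurs in $y_{4i+l}$, then $k\in\sigma_{n+1}\cup\sigma_{n+2}\cup\sigma_{n+3}$ and $i$ is the initial segment of $k$ in $\sigma_n$. So $e_k$ occurs in at most one $y_j$, $j\in A$, and the coefficients of $Y_{A,\varepsilon}$ have modulus at most $2$. Let $m'\in\{n+1,n+2,n+3\}$ and $A'\in\nabla_{m'}$ with label $l'$. We show that $A'$ contains at most one index $k$ with non-zero coefficient.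

Suppose $(m',l')=(n+2,l)$. If $k\in A'$ has initial segment $i$, then $k=4i+l$, and $e_k$ could occur only in $y_k$, where it does not.

Suppose $(m',l')\ne(n+2,l)$, so $S_{m',l'}\cap S_{n+2,l}=\emptyset$ by \eqref{eq:disj}. Let $k,k'\in A'$ have non-zero coefficients, with initial segments $i,i'$, so that $4i+l,\,4i'+l\in A$. Then $i$ and $i'$ agree at positions outside $S_{n+2,l}\subset\{1,\dots,n-2\}$. Positions in $S_{n+2,l}$ are outside $S_{m',l'}$, so there $k$ and $k'$ agree, and hence $i$ and $i'$ agree. Thus $i=i'$, and $k,k'$ agree at positions $1,\dots,n$. They agree at positions greater than $n$ because $S_{m',l'}\subset\{1,\dots,m'-4\}\subset\{1,\dots,n-1\}$. So $k=k'$.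

Consequently the coefficient vector of $Y_{A,\varepsilon}$ on each level $m'$ has norm at most $2$ in $F_{m'}$, its image under $U_{m'}$ has norm at most $4$, and there are three levels.
\end{proof}

\begin{proposition}\label{prop:AP}
There are a compact set $\mathcal K\subset V$ and $C_2>0$ such that $\sup_{x\in\mathcal K}\|x-Fx\|\ge1/C_2$ for every finite-rank $F\in B(V)$. In particular $V$ fails AP.
\end{proposition}

\begin{proof}
Let $n\ge3$ and $A\in\nabla_{n+2}$. The average of $\varepsilon_j\varepsilon_{j'}$ over all $\varepsilon\in\{\pm1\}^A$ is $\delta_{jj'}$, so by \eqref{eq:dual}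
\[
\Bigl|\sum_{j\in A}e_j^*(Ty_j)\Bigr|=\Bigl|2^{-|A|}\sum_\varepsilon\Bigl(\sum_{j\in A}\varepsilon_je_j^*\Bigr)(TY_{A,\varepsilon})\Bigr|\le C_1\max_\varepsilon\|TY_{A,\varepsilon}\|.
\]
With \eqref{eq:diff} and \eqref{eq:count} this gives
\[
|\tau_n(T)-\tau_{n+1}(T)|\le C_12^{-s_n}\max_{A,\varepsilon}\|TY_{A,\varepsilon}\|=C_12^{-s_n/2}\max_{A,\varepsilon}\|T(2^{-s_n/2}Y_{A,\varepsilon})\|.
\]
Half of the gain $2^{-s_n}$ makes the test set compact and the other half makes the series converge. Let
\[
\mathcal K=\{0\}\cup\{v_i:i\in\sigma_3\}\cup\{2^{-s_n/2}Y_{A,\varepsilon}:n\ge3,\ A\in\nabla_{n+2},\ \varepsilon\in\{\pm1\}^A\}.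
\]
For each $n$ there are finitely many vectors, of norm at most $12\cdot2^{-s_n/2}\to0$ by Lemma~\ref{lem:twelve}, so $\mathcal K$ is compact. Each value of $s_n$ is taken at most $8$ times, so $C_2=C_1\bigl(1+\sum_{n\ge3}2^{-s_n/2}\bigr)<\infty$. Since $|\tau_3(T)|\le C_1\max_{i\in\sigma_3}\|Tv_i\|$, the limit $\tau(T)=\lim_n\tau_n(T)$ exists and $|\tau(T)|\le C_2\sup_{\mathcal K}\|Tx\|$.

By Lemma~\ref{lem:two}, $\tau_n(I)=1$ for all $n$. Let $Fx=f(x)x_0$ have rank one. Then $|\tau_n(F)|\le\max_{i\in\sigma_n}|f(v_i)|\,|v_i^*(x_0)|$, with $\|v_i\|\le12$. Moreover $v_i^*(x_0)\to0$ as $i\to\infty$: this holds on the span of the $u_k$ and $v_k$, where $v_i^*(x_0)=0$ for large $i$, and extends to $V$ because the $v_i^*$ are bounded. So $\tau$ vanishes on finite-rank operators, and $1=|\tau(I-F)|\le C_2\sup_{\mathcal K}\|x-Fx\|$.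
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $V$ be the real space of Section~\ref{sec:AP} and $\mathcal V=V_{\mathbb C}$. We verify the hypotheses of Proposition~\ref{prop:key}.

\emph{Codimension one.} Let $Z$ be a complex Banach space and $Z_{\mathbb R}$ the underlying real space. The map $\varphi\mapsto\operatorname{Re}\varphi$ is a real-linear isometry of $Z^*$ onto $(Z_{\mathbb R})^*$. Applying this to $Z$ and to $Z^*$, we see that $\Phi\mapsto[\operatorname{Re}\varphi\mapsto\operatorname{Re}\Phi(\varphi)]$ is a real-linear isomorphism of $Z^{**}$ onto $(Z_{\mathbb R})^{**}$; it sends evaluation at $x\in Z$ to evaluation at $x$. So $Z^{**}/Z$ and $(Z_{\mathbb R})^{**}/Z_{\mathbb R}$ have the same real dimension. Since $\mathcal V_{\mathbb R}$ is isomorphic to $V\oplus V$ and $\dim V^{**}/V=1$ by Proposition~\ref{prop:frame}(iii), the real dimension of $\mathcal V^{**}/\mathcal V$ is $2$ and its complex dimension is $1$.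

\emph{Hypothesis \textup{(a)}.} The space $V$ is non-reflexive, hence an infinite-dimensional closed subspace of $\mathfrak X$, hence HI by (AH3). Lemma~\ref{lem:HI}(ii) applies.

\emph{Hypothesis \textup{(b)}.} Let $F$ be a complex finite-rank operator on $\mathcal V$. Then $x\mapsto\operatorname{Re}Fx$ is a real finite-rank operator on $V$, and $\|x-\operatorname{Re}Fx\|=\|\operatorname{Re}(x-Fx)\|\le\|x-Fx\|$ for $x\in V$. By Proposition~\ref{prop:AP}, $\sup_{\mathcal K}\|x-Fx\|\ge1/C_2$. So $\mathcal V$ fails AP, and therefore BAP.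

By Proposition~\ref{prop:key}(ii) every well-bounded operator on $\mathcal V$ has the stated form with $\mu_j\in[a,b]$, and by Example~\ref{ex:finite} it is of type (B). \hfill$\square$

\begin{remark}\label{rem:b}
The passage from $\widehat V$ to $V$ is necessary, and hypothesis (b) of Proposition~\ref{prop:key} cannot be dropped. The first two steps above apply to $\widehat V$ as well, so $\widehat V_{\mathbb C}$ has codimension one in its bidual and satisfies (a). In the notation of the proof of Proposition~\ref{prop:frame}, put $E_kx=P_{q_k}x-\varphi_{k+1}(x)P_{q_k}^{**}\zeta$. Since $P_{q_k}u_m$ is $u_m$ for $m\le k$ and $P_{q_k}^{**}\zeta$ for $m>k$, \eqref{eq:window} gives $E_kx=\sum_{m\le k}(\beta_mu_m+g_m)$ on $V_0$. So the $E_k$ are uniformly bounded, increasing, finite-rank projections on $\widehat V$ converging strongly to $I$, and so are the maps $x+iy\mapsto E_kx+iE_ky$ on $\widehat V_{\mathbb C}$. Thus $\widehat V_{\mathbb C}$ is non-reflexive with an FDD, and by Theorem~\ref{thm:char} it carries a well-bounded operator that is not of type (B).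
\end{remark}

\section{Proof of Theorem~\ref{thm:char}}\label{sec:char}

\subsection*{From decompositions to operators not of type (B)}
The first lemma is Example~\ref{ex:c} in general form.

\begin{lemma}\label{lem:step3}
Let $X$ be a complex Banach space with a uniformly bounded increasing sequence $(F_k)$ of projections that does not converge strongly. Then there is a well-bounded operator on $X$ that is not of type \textup{(B)}.
\end{lemma}

\begin{proof}
Let $C=\sup\|F_k\|$, $F_0=0$, $D_k=F_k-F_{k-1}$, $T_N=\sum_{k\le N}2^{-k}D_k$ and $T=\lim T_N$ (in norm). The $D_k$ are disjoint projections, so $T_N^r=\sum_{k\le N}2^{-kr}D_k$ for $r\ge1$, and for a polynomial $p$ summation by parts gives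
\begin{align*}
p(T_N)&=p(0)I+\sum_{k\le N}\bigl(p(2^{-k})-p(0)\bigr)D_k\\
&=p(0)I+\sum_{k<N}\bigl(p(2^{-k})-p(2^{-k-1})\bigr)F_k+\bigl(p(2^{-N})-p(0)\bigr)F_N .
\end{align*}
Letting $N\to\infty$, we see that $p(T)=\Psi(p)$, where
\[
\Psi(f)=f(0)I+\sum_{k\ge1}\bigl(f(2^{-k})-f(2^{-k-1})\bigr)F_k\qquad(f\in AC[0,1]).
\]
Since $\|\Psi(f)\|\le|f(0)|+C\operatorname{var}(f,[0,1])\le(1+C)\|f\|_{AC}$, the operator $T$ is well-bounded and $f(T)=\Psi(f)$ by density. For the functions $f_k$ of Example~\ref{ex:c} only the $k$th term survives, so $f_k(T)=F_k$ with $\|f_k\|_{AC}=2$. If $T$ were of type (B), then by the theorem of Berkson, Dowson and Spain $(F_kx)$ would have a weak cluster point $w$ for each $x$. By (W3), $w\in\overline{\bigcup_kF_kX}$, and $F_mw=F_mx$ because $F_mF_kx=F_mx$ for $k\ge m$. By \eqref{eq:onY}, $F_mx=F_mw\to w$. So $(F_k)$ would converge strongly.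
\end{proof}

The partial sum projections of a decomposition do converge strongly, so they must be perturbed. For the unit vector basis $(\epsilon_k)$ of $\ell_1$ take $F_ky=(y_1,\dots,y_k,-\sum_{i\le k}y_i,0,\dots)$. These are increasing projections of norm at most $2$ into the kernel of the functional $y\mapsto\sum_iy_i$, and $F_k\epsilon_1=\epsilon_1-\epsilon_{k+1}$ diverges. This works whenever the decomposition is not shrinking.

\begin{lemma}\label{lem:step2}
Let $(E_n)$ be a uniformly bounded increasing sequence of projections on $Y$ with $E_n\to I$ strongly, and let $y^*\in Y^*$ satisfy $\|(I-E_n)^*y^*\|\not\to0$. Then $Y$ has a uniformly bounded increasing sequence of projections that does not converge strongly.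
\end{lemma}

\begin{proof}
Let $C=\sup\|E_n\|$ and $E_0=0$. For $m\ge n$ we have $I-E_m=(I-E_n)(I-E_m)$, so $\|(I-E_m)^*y^*\|\le(1+C)\|(I-E_n)^*y^*\|$. If these norms had infimum $0$ they would tend to $0$; so they are at least some $\delta>0$. Put $n_0=0$. Given $n_{k-1}$, take a unit vector $y$ with $|y^*((I-E_{n_{k-1}})y)|>\delta/2$, and then $n_k>n_{k-1}$ with $|y^*((E_{n_k}-E_{n_{k-1}})y)|>\delta/2$. A multiple $x_k$ of $(E_{n_k}-E_{n_{k-1}})y$ satisfies $y^*(x_k)=1$ and $\|x_k\|\le4C/\delta$. Put
\[
F_ky=E_{n_k}y-y^*(E_{n_k}y)\,x_{k+1}\qquad(k\ge1),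
\]
a uniformly bounded sequence with $F_k=F_kE_{n_k}$ and $y^*\circ F_k=0$. For $m\ge k$, $E_{n_k}x_{m+1}=0$, so $E_{n_k}F_m=E_{n_k}$ and $F_kF_m=F_kE_{n_k}F_m=F_k$. For $m>k$, the range of $F_k$ lies in $E_{n_{k+1}}Y\subset E_{n_m}Y$, so $F_mF_ky=F_ky-y^*(F_ky)x_{m+1}=F_ky$. Thus $(F_k)$ is an increasing sequence of projections. Take $y$ with $y^*(y)=1$. Since $E_{n_k}y\to y$ and $(x_k)$ is bounded, $F_ky-F_{k-1}y=x_k-x_{k+1}+o(1)$, and
\[
\|x_k-x_{k+1}\|\ge\frac{\|E_{n_k}(x_k-x_{k+1})\|}C=\frac{\|x_k\|}C\ge\frac1{C\|y^*\|}.
\]
So $(F_ky)$ diverges.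
\end{proof}

A shrinking decomposition of a non-reflexive space has to be modified first. In $c_0$, with $u_k=(1,\dots,1,0,\dots)$ having $k$ ones, replace the truncations by $E_k'y=(y_1-y_{k+1},\dots,y_k-y_{k+1},0,\dots)$. Then $E_k'y\to y$, but $E'_{k-1}u_k=0$ while the first coordinate of $u_k$ is $1$.

\begin{lemma}\label{lem:step1}
Let $Y$ be non-reflexive with a Schauder decomposition into reflexive subspaces. Then $Y$ has a sequence of projections and a functional as in the hypothesis of Lemma~\ref{lem:step2}.
\end{lemma}

\begin{proof}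
Let $E_n$ be the partial sum projections, $E_0=0$, $C=\sup\|E_n\|$. If the decomposition is not shrinking, there is nothing to prove. Suppose it is shrinking, and fix $z\in Y^{**}\setminus Y$. Each $E_nY$ is a finite direct sum of reflexive spaces, so $E_n\in W(Y)$ and $s_n=E_n^{**}z\in Y$ by (W2); this is the only use of the reflexivity of the summands. We have $E_ns_m=s_{\min(m,n)}$, $\|s_n\|\le C\|z\|$ and $s_n\to z$ weak*. As $z\notin Y$, $(s_n)$ does not converge in norm, and \eqref{eq:notCauchy} gives $\delta>0$ and $0=n_0<n_1<\cdots$ such that $u_k=s_{n_k}$ satisfies $\|u_k-u_{k-1}\|\ge\delta$. The projection $D_k=E_{n_k}-E_{n_{k-1}}$ fixes $u_k-u_{k-1}$, so as in the proof of Proposition~\ref{prop:frame} there are $g_k\in Y^*$ with $g_k=g_k\circ D_k$, $g_k(u_k-u_{k-1})=1$ and $\|g_k\|\le2C/\delta$. For $m\ge k$, $D_ku_m=u_k-u_{k-1}$, so $g_k(u_m)=1$. Put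
\[
E_k'y=E_{n_k}y-g_{k+1}(y)\,u_k\qquad(k\ge1).
\]
Since $D_{k+1}E_{n_k}=0$, the functional $g_{k+1}$ vanishes on $E_{n_k}Y$, so $E_k'$ is a projection onto $E_{n_k}Y$, and $E'_mE'_k=E'_k$ for $k<m$. For $k<m$ we also have $E_k'u_m=u_k-u_k=0$ and $g_{k+1}\circ E_{n_m}=g_{k+1}$, so
\[
E_k'E_m'y=E_k'E_{n_m}y=E_{n_k}y-g_{k+1}(y)u_k=E_k'y .
\]
The $E_k'$ are uniformly bounded, and $E_k'y\to y$ because $|g_{k+1}(y)|\le\frac{2C}\delta\|D_{k+1}y\|\to0$. Finally $\langle(I-E'_{k-1})^*g_1,u_k\rangle=g_1(u_k)=1$ for $k\ge2$, with $(u_k)$ bounded, so $\|(I-E_k')^*g_1\|\not\to0$.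
\end{proof}

\begin{proof}[Proof of $(1)\Rightarrow(3)$ for every complex Banach space $X$]
Let $P$ be a projection of $X$ onto a non-reflexive subspace $Y$ with a Schauder decomposition into reflexive subspaces. Lemmas~\ref{lem:step1} and~\ref{lem:step2} give a uniformly bounded increasing sequence $(F_k)$ of projections on $Y$ that does not converge strongly. Since $F_kPF_mP=F_kF_mP$, the sequence $(F_kP)$ on $X$ has the same properties, and (1) fails by Lemma~\ref{lem:step3}.
\end{proof}

\subsection*{The converse for quasi-reflexive spaces}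
If $X$ is reflexive, (1) holds by the results of Smart and Ringrose, (2) by the last sentence of Lemma~\ref{lem:incr}, and (3) is vacuous. So let $1\le\dim X^{**}/X<\infty$.

\begin{proof}[Proof of $(3)\Rightarrow(2)$]
Let $(E_n)\subset W(X)$ be a uniformly bounded increasing sequence of projections that does not converge strongly, and $E_0=0$. By Lemma~\ref{lem:incr}, $Y=\overline{\bigcup E_nX}$ is complemented and non-reflexive, and $E_n|_Y\to I_Y$ strongly by \eqref{eq:onY}. The subspace $(E_n-E_{n-1})Y$ is closed in the reflexive space $E_nX$, hence reflexive. Infinitely many of these subspaces are non-zero, since otherwise $Y$ would be reflexive. They form a Schauder decomposition of $Y$, so (3) fails.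
\end{proof}

\begin{proof}[Proof of $(2)\Rightarrow(1)$]
Let $T$ be well-bounded on $[a,b]$ and not of type (B). By the theorem of Berkson, Dowson and Spain there is $x\in X$ such that $\Phi:AC[a,b]\to X$, $\Phi f=f(T)x$, is not weakly compact. We first localize this failure to one side of one point of $\Lambda$, and then show that the projections of Lemma~\ref{lem:EJ} approaching that point do not converge at $x$.

\emph{Localization.} Let $c>0$ be such that $2c$ is less than all distances between distinct points of $\Lambda\cup\{a,b\}$. For $\lambda\in\Lambda$ with $\lambda<b$ let $\psi_{\lambda,+}$ be $1$ on $(\lambda,\lambda+\frac c2]$, affine from $1$ to $0$ on $[\lambda+\frac c2,\lambda+c]$, and $0$ elsewhere, and let $\mathcal A_{\lambda,+}$ be the closed subspace of those $f\in AC[a,b]$ that vanish off $(\lambda,\lambda+c)$. Define $\psi_{\lambda,-}$ and $\mathcal A_{\lambda,-}$ symmetrically for $\lambda>a$. Let $\psi_0=1-\sum\psi_{\lambda,\pm}$ off $\Lambda$ and $\psi_0=0$ on $\Lambda$. Then $\psi_0$ vanishes within distance $\frac c2$ of $\Lambda$ and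 is piecewise affine and continuous, so $\psi_0(T)\in W(X)$ by Lemma~\ref{lem:away}.

Let $\mathcal A_0=\{f\in AC[a,b]:f|_\Lambda=0\}$, a closed subspace of finite codimension. The restriction $\Phi|_{\mathcal A_0}$ is not weakly compact, since otherwise $\Phi$ would be the sum of a weakly compact and a finite-rank operator. The function $\psi_{\lambda,+}$ jumps at $\lambda$, but for $f\in\mathcal A_0$ the function $f\mathbf 1_{[\lambda,b]}$ is absolutely continuous with norm at most $\|f\|_{AC}$, because $f(\lambda)=0$, and $\psi_{\lambda,+}f$ is its product with a fixed Lipschitz function. So $f\mapsto\psi_{\lambda,+}f$ is a bounded map $\mathcal A_0\to\mathcal A_{\lambda,+}$, and by reflection the same holds for the sign $-$. On $\mathcal A_0$ we have $f=\psi_0f+\sum\psi_{\lambda,\pm}f$, so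
\[
\Phi f=\psi_0(T)\Phi f+\sum\Phi(\psi_{\lambda,\pm}f).
\]
The first term is weakly compact, so $\Phi$ is not weakly compact on some $\mathcal A_{\lambda,\pm}$. Replacing $T$ by $-T$ if necessary (C3), we take the sign to be $+$.

\emph{Non-convergence.} For $\frac1n<c$ the interval $[\lambda+\frac1n,\lambda+c]$ lies in $[a,b]\setminus\Lambda$. Let $E_n$ be its projection from Lemma~\ref{lem:EJ}; this is a uniformly bounded increasing sequence in $W(X)$. Suppose $E_nx\to z$ in norm. Let $f\in\mathcal A_{\lambda,+}$ and let $h_n$ be as in Lemma~\ref{lem:cut}. The function $fh_n$ vanishes off $[\lambda+\frac1{n+1},\lambda+c]$, so for $m>n$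
\[
(fh_n)(T)x=E_m(fh_n)(T)x=(fh_n)(T)E_mx .
\]
Letting $m\to\infty$ and then $n\to\infty$ gives $f(T)x=f(T)z$. Therefore
\[
\|\Phi f-E_n\Phi f\|=\|f(T)(z-E_nx)\|\le K\|f\|_{AC}\|z-E_nx\|,
\]
and $\Phi|_{\mathcal A_{\lambda,+}}$ is the norm limit of the weakly compact operators $E_n\Phi|_{\mathcal A_{\lambda,+}}$. This contradicts (W1). So $(E_nx)$ does not converge, and (2) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AH}
S.~A.~Argyros and R.~G.~Haydon,
\emph{A hereditarily indecomposable $\mathcal L_\infty$-space that solves the scalar-plus-compact problem},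
Acta Math. 206 (2011), 1--54.

\bibitem{LT}
Lindenstrauss and Tzafriri,
\emph{Classical Banach Spaces I}.

\bibitem{St}
Alan Stoneham,
\emph{Constructing Well-bounded Operators not of type (B) on a Class of Inductive Limits},
arXiv:2208.08633 (2022).

\end{thebibliography}
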